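\title{Linear parts of minimal homeomorphisms of tori}

\begin{abstract}
We determine which matrices $L\in GL(n,\mathbb Z)$ occur as the action on first homology of a minimal homeomorphism of the torus $T^n$: exactly those for which $1$ is an eigenvalue and every irreducible factor of the characteristic polynomial has a root on the unit circle. It follows that a minimal homeomorphism of $T^n$ whose linear part has an eigenvalue that is not a root of unity exists if and only if $n\ge5$, which answers a question of Dos Santos and Urz\'ua-Luz in the negative. Necessity comes from a semiconjugacy onto a hyperbolic automorphism. Sufficiency comes from a Baire category argument in the closure of the conjugacy class of an affine map.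
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T^n=\mathbb R^n/\mathbb Z^n$. A homeomorphism $\varphi$ of $T^n$ is \emph{minimal} if every orbit $\{\varphi^k(z):k\in\mathbb Z\}$ is dense; equivalently, if the only closed sets $Y$ with $\varphi(Y)=Y$ are $\emptyset$ and $T^n$. The \emph{linear part} of $\varphi$ is the matrix $L\in GL(n,\mathbb Z)$ by which $\varphi$ acts on $H_1(T^n,\mathbb Z)\cong\mathbb Z^n$. It records how $\varphi$ moves loops, and it determines $\varphi$ up to homotopy. To ask which $L$ are linear parts of minimal homeomorphisms is therefore to ask which homotopy classes contain a minimal homeomorphism.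

A minimal homeomorphism has no fixed point, so by the Lefschetz fixed point theorem $1$ is an eigenvalue of $L$. Call $L$ \emph{quasi-unipotent} if all its eigenvalues are roots of unity. For $n=2$ the Lefschetz condition and $\det L=\pm1$ force the eigenvalues to be $1$ and $\pm1$. It is known that for all $n<5$ the linear part of a minimal homeomorphism of $T^n$ is quasi-unipotent. Dos Santos and Urz\'ua-Luz \cite{DU} state that they do not know whether this remains true for $n>4$:

\begin{quote}
\emph{Is the linear part of every minimal homeomorphism of $T^n$ quasi-unipotent for every $n\ge5$?}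
\end{quote}

Besides the low-dimensional result, two observations suggest the answer yes. The basic minimal maps are translations $z\mapsto z+\gamma$ with $1,\gamma_1,\dots,\gamma_n$ linearly independent over $\mathbb Q$, for which $L=I$, and every minimal \emph{affine} map $z\mapsto Lz+\gamma$ has unipotent $L$ (Remark~\ref{rem:affine}). In the other direction, suppose that $L$ is not quasi-unipotent. By Kronecker's theorem (an algebraic integer all of whose conjugates have modulus $1$ is a root of unity) some eigenvalue has modulus different from $1$, and since $|\det L|=1$ some eigenvalue $\mu$ has $|\mu|>1$. If $wL=\mu w$ with $w\neq0$ and $\gamma\in\mathbb Z^n$ satisfies $w\gamma\ne0$, then $|wL^k\gamma|=|\mu|^k|w\gamma|$, so the iterates of $\varphi$ stretch a loop in the class $\gamma$ exponentially. This is how hyperbolic automorphisms behave, and they fix the origin.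

The answer is nevertheless no.

\begin{theorem}\label{thm:example}
Let $S\in GL(4,\mathbb Z)$ be the companion matrix of $s(t)=t^4-t^3-t^2-t+1$,
\[
S=\begin{pmatrix}0&0&0&-1\\ 1&0&0&1\\ 0&1&0&1\\ 0&0&1&1\end{pmatrix},
\]
let $n\ge5$, and let $L=I_{n-4}\oplus S$. There is a minimal homeomorphism of $T^n$ with linear part $L$. The number $\lambda\approx1.722$ is an eigenvalue of $L$ and is not a root of unity.
\end{theorem}

This is a special case of a complete classification.

\begin{theorem}\label{thm:class}
Let $n\ge1$ and $L\in GL(n,\mathbb Z)$. Then $L$ is the linear part of a minimal homeomorphism of $T^n$ if and only if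
\begin{enumerate}
\item[(i)] $1$ is an eigenvalue of $L$, and
\item[(ii)] every irreducible factor in $\mathbb Z[t]$ of the characteristic polynomial of $L$ has a root of modulus $1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:five}
Linear parts of minimal homeomorphisms of $T^n$ that are not quasi-unipotent exist if and only if $n\ge5$.
\end{corollary}

The obstruction to minimality is thus not an eigenvalue off the unit circle but an irreducible factor with \emph{all} its roots off the unit circle. An irreducible polynomial with roots both on and off the circle has degree at least $4$, and one more dimension is needed for the eigenvalue $1$; this is where the number $5$ comes from (Section~\ref{sec:arith}).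

\subsection*{The idea of the proof}
Both halves of Theorem~\ref{thm:class} turn on one linear operator. Let $F$ be an affine map of $T^n$ with linear part $L$, and let $h(z)=z+\eta(z)$ be a homeomorphism, with $\eta:T^n\to\mathbb R^n$ continuous. Then
\[
hF(z)=F(z)+\eta(F(z)),\qquad Fh(z)=F(z)+L\eta(z),
\]
so $hFh^{-1}$ is uniformly close to $F$ as soon as $\eta\circ F-L\eta$ is small. On a hyperbolic quotient of $L$ the operator $\eta\mapsto\eta\circ F-L\eta$ is invertible, also when $F$ is replaced by any homeomorphism $\varphi$ with linear part $L$. This yields a semiconjugacy from $\varphi$ onto a hyperbolic automorphism and rules out minimality (Section~\ref{sec:nec}). On the subspace $E$ that belongs to the eigenvalues of modulus $1$ the opposite holds: $\eta$ can be large while $\eta\circ F-L\eta$ is small. Condition (ii) makes $E$ dense in the relevant torus, so such $h$ can displace points by almost any prescribed amount. Condition (i) lets us take $F$ fibered over an irrational rotation, which provides long towers of disjoint sets on which to build $h$. We construct $h$ almost commuting with $F$ and pushing a point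 of every $F$-orbit into a given open set (Sections~\ref{sec:model}--\ref{sec:tower}); Baire's theorem then gives minimal maps among the limits of conjugates of $F$ (Section~\ref{sec:baire}).

\section{Conventions and standard facts}\label{sec:prelim}

Vectors in $\mathbb R^n$ are columns unless called rows, $|\cdot|$ is the Euclidean norm and $\|\cdot\|$ the operator norm. For $z\in T^n$ and $\xi\in\mathbb R^n$ we write $z+\xi$ for the translate of $z$. The distance $\rho(z,z')$ on a torus is the least $|\xi|$ with $z'=z+\xi$, and $\rho_\infty(f,g)=\sup_z\rho(f(z),g(z))$.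

\subsection*{Linear parts} A continuous map $f:T^n\to T^e$ lifts to a map $\tilde f=P+\psi:\mathbb R^n\to\mathbb R^e$, where $P$ is an integral $e\times n$ matrix and $\psi$ is continuous and $\mathbb Z^n$-periodic; we regard $\psi$ as a function on $T^n$. The maps $P+t\psi$, $0\le t\le1$, give a homotopy from the linear map $P$ to $f$, so $P$ is the matrix of $f$ on $H_1$; we call it the linear part of $f$. Linear parts multiply under composition. If $\eta:T^n\to\mathbb R^e$ is continuous, then $f$ and $f+\eta$ have the same linear part. In particular two maps with $\rho_\infty(f,g)<\frac12$ have the same linear part, because $g(z)=f(z)+\eta(z)$ for a unique $\eta(z)$ with $|\eta(z)|<\frac12$, and $\eta$ is continuous.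

\subsection*{Polynomials and eigenspaces} We write $\chi_L(t)=\det(tI-L)$. It is monic with integer coefficients, so by Gauss's lemma its monic irreducible factors over $\mathbb Q$ lie in $\mathbb Z[t]$ and are, up to sign, its irreducible factors in $\mathbb Z[t]$; ``irreducible factor'' always means one of these monic polynomials. If $A$ is a real $d\times d$ matrix and $\Sigma\subset\mathbb C$ is closed under complex conjugation, then the sum of the generalized eigenspaces of $A$ in $\mathbb C^d$ for the eigenvalues in $\Sigma$ is closed under conjugation, hence is the complexification of an $A$-invariant subspace of $\mathbb R^d$. We call it the \emph{spectral subspace} of $A$ for $\Sigma$.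

\subsection*{Saturated lattices} If $W\subset\mathbb Q^n$ is a subspace of dimension $e$, then $\Lambda=W\cap\mathbb Z^n$ is free of rank $e$ and $\mathbb Z^n/\Lambda$ is torsion-free, hence free. Consequently every $\mathbb Z$-basis of $\Lambda$ extends to a $\mathbb Z$-basis of $\mathbb Z^n$.

\section{Polynomials with roots on and off the unit circle}\label{sec:arith}

In this section we deduce Theorem~\ref{thm:example} and Corollary~\ref{cor:five} from Theorem~\ref{thm:class}.

\begin{lemma}\label{lem:degree}
Let $q\in\mathbb Z[t]$ be monic and irreducible, with a root $\zeta$ of modulus $1$ and a root that is not a root of unity. Then $\deg q\ge4$.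
\end{lemma}

\begin{proof}
No root of $q$ is a root of unity: otherwise $q$ would share a root with some $t^k-1$ and, being irreducible, divide it. In particular $\pm1$ are not roots. Let $e=\deg q$. Since $q$ is real, $\bar\zeta=\zeta^{-1}$ is a root of $q$, so $\zeta$ is a root of $t^eq(1/t)$, and $q$ divides $t^eq(1/t)$. Hence the set of roots of $q$ is invariant under $\mu\mapsto\mu^{-1}$. The roots are distinct and none equals its inverse, so $e$ is even. If $e=2$, then $q=t^2-at+1$ with $a=\zeta+\bar\zeta$ an integer and $|a|<2$. This leaves $t^2+1$, $t^2-t+1$ and $t^2+t+1$, which divide $t^4-1$, $t^6-1$ and $t^3-1$, a contradiction.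
\end{proof}

The proof tells us where to look for an example of degree $4$: a polynomial whose roots form two pairs $\{\mu,\mu^{-1}\}$, one on the circle and one off it. The pair with sum $\tau$ solves $t^2-\tau t+1=0$; for real $\tau$ it lies on the unit circle if $|\tau|<2$ and on the real line, off the circle, if $|\tau|>2$.

\begin{proof}[Proof of Theorem~\ref{thm:example}, given Theorem~\ref{thm:class}]
With $\tau=t+t^{-1}$ we have $t^2+t^{-2}=\tau^2-2$, so $s(t)/t^2=\tau^2-\tau-3$, with roots $\tau_\pm=(1\pm\sqrt{13})/2$. Since $\tau_+\approx2.303>2$, it gives the real roots $\lambda^{\pm1}$ of $s$, where $\lambda=\frac12\bigl(\tau_++\sqrt{\tau_+^2-4}\bigr)\approx1.722$; as $\lambda>1$, it is not a root of unity. Since $\tau_-\approx-1.303$ has modulus less than $2$, it gives two non-real roots $e^{\pm i\omega}$ of modulus $1$.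

The polynomial $s$ is irreducible over $\mathbb Q$. A rational root would be $\pm1$, but $s(1)=-1$ and $s(-1)=3$. In a factorization into two monic rational quadratics, the factor vanishing at $e^{i\omega}$ would be real, hence equal to $t^2-\tau_-t+1$, which is not rational. So the irreducible factors of $\chi_L=(t-1)^{n-4}s(t)$ are $t-1$ and $s$, and $L$ satisfies (i) and (ii).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:five}, given Theorem~\ref{thm:class}]
For $n\ge5$ use Theorem~\ref{thm:example}. Conversely, let $L\in GL(n,\mathbb Z)$ satisfy (i) and (ii) and not be quasi-unipotent. Some irreducible factor $q$ of $\chi_L$ has a root that is not a root of unity, and by (ii) it has a root of modulus $1$, so $\deg q\ge4$ by Lemma~\ref{lem:degree}. By (i), $t-1$ is another irreducible factor. Hence $n\ge5$.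
\end{proof}

\section{Necessity: hyperbolic quotients}\label{sec:nec}

Let $\varphi$ be a minimal homeomorphism of $T^n$, $n\ge1$, with linear part $L$.

\subsection*{Condition (i)} The Lefschetz number of $\varphi$ is the alternating sum of the traces of $\varphi$ on the groups $H^k(T^n,\mathbb Q)$. The cohomology ring of $T^n$ is the exterior algebra on $H^1$, so this number is $\sum_k(-1)^k\operatorname{tr}\Lambda^kL=\det(I-L)$. If $1$ is not an eigenvalue of $L$, it is nonzero, and the Lefschetz fixed point theorem gives a fixed point, whose orbit is not dense.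

\subsection*{Condition (ii)} If $L$ has the eigenvalue $1$, the Lefschetz number vanishes and gives nothing more. We therefore isolate one irreducible factor of $\chi_L$ as a quotient torus on which $L$ acts, and then deform the quotient map so that it intertwines $\varphi$, not only $L$, with the quotient automorphism.

\begin{lemma}\label{lem:quotient}
Let $q$ be an irreducible factor of $\chi_L$ and $e=\deg q$. There are integral matrices $P$ of size $e\times n$ and $P'$ of size $n\times e$, and $B\in GL(e,\mathbb Z)$, with
\[
PL=BP,\qquad PP'=I_e,\qquad \chi_B=q .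
\]
\end{lemma}

\begin{proof}
Since $q$ vanishes at an eigenvalue of $L$, $\det q(L)=0$, and there is a rational row vector $w\ne0$ with $w\,q(L)=0$. Let $W$ be the rational span of the rows $wL^k$, $k\ge0$. The polynomials $f\in\mathbb Q[t]$ with $wf(L)=0$ form a proper ideal containing the irreducible $q$, so this ideal is $(q)$ and $W\cong\mathbb Q[t]/(q)$, with right multiplication by $L$ corresponding to multiplication by $t$. Thus $\dim W=e$, and right multiplication by $L$ on $W$ has characteristic polynomial $q$. We have $WL=W$, and $L^{\pm1}$ are integral, so right multiplication by $L$ is an automorphism of $\Lambda=W\cap\mathbb Z^n$. Let the rows of $P$ be a $\mathbb Z$-basis of $\Lambda$. Expressing the rows of $PL$ in this basis gives $PL=BP$ with $B\in GL(e,\mathbb Z)$ and $\chi_B=q$. The rows of $P$ extend to a basis of $\mathbb Z^n$, so $P$ consists of the first $e$ rows of some $\Gamma\in GL(n,\mathbb Z)$; let $P'$ consist of the first $e$ columns of $\Gamma^{-1}$.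
\end{proof}

The next lemma is Franks' argument.

\begin{lemma}\label{lem:semi}
Let $\varphi$ be a homeomorphism of $T^n$ with linear part $L$, and let $P,P',B$ be as in Lemma~\ref{lem:quotient}. If $B$ has no eigenvalue of modulus $1$, there is a continuous surjection $\pi:T^n\to T^e$ with $\pi\circ\varphi=B\circ\pi$.
\end{lemma}

\begin{proof}
Lift $\varphi$ to $\tilde\varphi=L+\psi$ and put $g=P\psi$. We look for $\tilde\pi=P+\eta$ with $\eta:T^n\to\mathbb R^e$ continuous and $\tilde\pi\tilde\varphi=B\tilde\pi$. Since $\tilde\pi\tilde\varphi=PL+g+\eta\circ\varphi$ and $B\tilde\pi=PL+B\eta$, the equation is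
\begin{equation}\label{eq:coh}
\eta\circ\varphi-B\eta=-g .
\end{equation}
Let $\mathbb R^e=E^u\oplus E^s$ be the decomposition into the spectral subspaces of $B$ for $\{|\mu|>1\}$ and $\{|\mu|<1\}$, and write $g=g_u+g_s$. The maps $B^{-1}|_{E^u}$ and $B|_{E^s}$ have spectral radius less than $1$, so the norms of their powers decay geometrically and the series
\[
\eta_u=\sum_{k\ge0}B^{-k-1}\,g_u\circ\varphi^{k},\qquad \eta_s=-\sum_{k\ge1}B^{k-1}\,g_s\circ\varphi^{-k}
\]
converge uniformly. The differences telescope:
\begin{align*}
\eta_u\circ\varphi-B\eta_u&=\sum_{k\ge1}B^{-k}g_u\circ\varphi^{k}-\sum_{k\ge0}B^{-k}g_u\circ\varphi^{k}=-g_u,\\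
\eta_s\circ\varphi-B\eta_s&=-\sum_{k\ge0}B^{k}g_s\circ\varphi^{-k}+\sum_{k\ge1}B^{k}g_s\circ\varphi^{-k}=-g_s .
\end{align*}
So $\eta=\eta_u+\eta_s$ solves \eqref{eq:coh}, and $\tilde\pi$ induces $\pi:T^n\to T^e$ with $\pi\varphi=B\pi$.

For surjectivity let $y\in\mathbb R^e$. The continuous map $\xi\mapsto y-\eta(P'\xi)$ sends the closed ball of radius $\sup|\eta|$ about $y$ into itself, so by Brouwer's theorem it has a fixed point $\xi$. Then $\tilde\pi(P'\xi)=\xi+\eta(P'\xi)=y$.
\end{proof}

Now suppose that $\varphi$ is minimal and (ii) fails for the factor $q$. Then $B$ has no eigenvalue of modulus $1$, and Lemma~\ref{lem:semi} applies. The set $Y=\pi^{-1}(0)$ is closed; it is nonempty and different from $T^n$ because $\pi$ is onto and $e\ge1$. Since $B$ is a bijection of $T^e$ fixing $0$, we have $\pi(\varphi(z))=B\pi(z)=0$ if and only if $\pi(z)=0$, so $\varphi(Y)=Y$. This contradicts minimality and proves necessity in Theorem~\ref{thm:class}.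

\begin{remark}\label{rem:affine}
For an affine map $\varphi(z)=Lz+\gamma$ no correction $\eta$ is needed, and much more is excluded. Let $q\ne t-1$ be any irreducible factor of $\chi_L$. Then $\det(I-B)=q(1)\neq0$, so the bijection $y\mapsto By+P\gamma$ of $T^e$ fixes the point $y_0=(I-B)^{-1}P\gamma$, and $\{z:Pz=y_0\}$ is a nonempty proper closed invariant subset of $T^n$. Hence a minimal affine map has $\chi_L=(t-1)^n$. For general $\varphi$, the hypothesis on $B$ in Lemma~\ref{lem:semi} is what makes the series converge; the rest of the paper shows that a single root of modulus $1$ in each factor removes the obstruction.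
\end{remark}

\section{Sufficiency: reduction to an approximation statement}\label{sec:baire}

Let $L$ satisfy (i) and (ii). If $n=1$, then $L=(1)$ and an irrational rotation is minimal. Let $n\ge2$ and $d=n-1$.

\subsection*{Normal form} By (i) there is a rational row vector $\ell\ne0$ with $\ell L=\ell$; rescale it to generate $\mathbb Q\ell\cap\mathbb Z^n$. Then $\ell$ is the first row of some $\Gamma\in GL(n,\mathbb Z)$, and the first row of $\Gamma L\Gamma^{-1}$ is $\ell L\Gamma^{-1}=\ell\Gamma^{-1}=(1,0,\dots,0)$. If $\varphi$ is minimal with linear part $\Gamma L\Gamma^{-1}$, then $\Gamma^{-1}\varphi\Gamma$ is minimal with linear part $L$. So we may assume that, for $(x,y)\in\mathbb R\times\mathbb R^d$,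
\[
L(x,y)=(x,\,Ay+xb),\qquad A\in GL(d,\mathbb Z),\quad b\in\mathbb Z^d .
\]
Since $\chi_L=(t-1)\chi_A$, every irreducible factor of $\chi_A$ has a root of modulus $1$. Fix an irrational $\alpha$ and let
\[
F(z)=Lz+(\alpha,0),\qquad\text{that is,}\qquad F(x,y)=(x+\alpha,\,Ay+xb)\quad\text{on }T^n=T^1\times T^d .
\]
This is a homeomorphism with linear part $L$. It maps the fiber $\{x\}\times T^d$ onto the fiber over $x+\alpha$, and for $z\in T^n$, $\xi\in\mathbb R^n$, $c\in\mathbb R^d$, $k\in\mathbb Z$,
\begin{equation}\label{eq:affine}
F^k(z+\xi)=F^k(z)+L^k\xi,\qquad L^k(0,c)=(0,A^kc).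
\end{equation}

By Remark~\ref{rem:affine}, $F$ is not minimal unless $L$ is unipotent, and then no conjugate of $F$ is minimal either. Limits of conjugates can be. The following statement, proved in Section~\ref{sec:tower}, says that conjugates of $F$ arbitrarily close to $F$ have all their orbits meeting a given open set.

\begin{proposition}\label{prop:key}
Let $U\subset T^n$ be a nonempty open set and $\varepsilon>0$. There is a homeomorphism $h$ of $T^n$, homotopic to the identity, such that
\begin{enumerate}
\item[(a)] $\rho(hF(z),Fh(z))\le\varepsilon$ for all $z\in T^n$;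
\item[(b)] every $F$-orbit contains a point $z'$ with $h(z')\in U$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:class}, given Proposition~\ref{prop:key}]
Give $\operatorname{Homeo}(T^n)$ the metric $\rho_\infty(f,g)+\rho_\infty(f^{-1},g^{-1})$. It is complete: if $(g_k)$ is Cauchy, then $g_k\to g$ and $g_k^{-1}\to g'$ uniformly, and $gg'=g'g=\mathrm{id}$ in the limit. It induces the topology of uniform convergence: if $g_k\to g$ uniformly and all maps are homeomorphisms, then, evaluating at the points $g_k(z)$,
\[
\rho_\infty(g_k^{-1},g^{-1})=\sup_z\rho\bigl(z,g^{-1}g_k(z)\bigr)=\sup_z\rho\bigl(g^{-1}g(z),g^{-1}g_k(z)\bigr)\to0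
\]
by uniform continuity of $g^{-1}$. This shows also that inversion is continuous. Composition is continuous because $\rho_\infty(f_kg_k,fg)\le\rho_\infty(f_k,f)+\rho_\infty(fg_k,fg)$ and $f$ is uniformly continuous.

Let $\mathcal H$ be the subgroup of homeomorphisms with linear part $I$, and let
\[
\mathcal X=\overline{\{HFH^{-1}:H\in\mathcal H\}}\subset\operatorname{Homeo}(T^n).
\]
Every $HFH^{-1}$ has linear part $L$, and maps at uniform distance less than $\frac12$ have the same linear part, so every element of $\mathcal X$ has linear part $L$. As a nonempty closed subset of a complete metric space, $\mathcal X$ satisfies Baire's theorem: a countable intersection of dense open subsets is dense. For nonempty open $U\subsetneq T^n$ let $\mathcal M_U$ be the set of $\varphi\in\mathcal X$ all of whose orbits meet $U$.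

\emph{$\mathcal M_U$ is open in $\mathcal X$.} Let $\varphi\in\mathcal M_U$. The open sets $\varphi^{-j}(U)$, $j\in\mathbb Z$, cover the compact space $T^n$, so those with $|j|\le j_0$ cover it for some $j_0$. The function $z\mapsto\max_{|j|\le j_0}\rho(\varphi^j(z),T^n\setminus U)$ is continuous and positive, hence at least some $\delta>0$. The $\psi\in\mathcal X$ with $\rho_\infty(\psi^j,\varphi^j)<\delta$ for all $|j|\le j_0$ form a neighborhood of $\varphi$. For such $\psi$ and any $z$, choose $j$ with $\rho(\varphi^j(z),T^n\setminus U)\ge\delta$; then $\psi^j(z)\in U$.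

\emph{$\mathcal M_U$ is dense in $\mathcal X$.} It suffices to approximate $HFH^{-1}$ for $H\in\mathcal H$. Apply Proposition~\ref{prop:key} to the open set $H^{-1}(U)$ and $\varepsilon=1/k$ to get $h_k\in\mathcal H$. By (a), substituting $z=h_k(w)$,
\[
\rho_\infty(h_kFh_k^{-1},F)=\sup_w\rho\bigl(h_kF(w),Fh_k(w)\bigr)\le1/k .
\]
So $h_kFh_k^{-1}\to F$, and $\varphi_k=(Hh_k)F(Hh_k)^{-1}\to HFH^{-1}$. The orbits of $\varphi_k$ are the images of the $F$-orbits under $Hh_k$. By (b) each $F$-orbit contains $z'$ with $h_k(z')\in H^{-1}(U)$, that is, $Hh_k(z')\in U$. Hence $\varphi_k\in\mathcal M_U$.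

Let $U$ run through a countable base of nonempty proper open subsets of $T^n$. Then $\bigcap_U\mathcal M_U$ is a dense $G_\delta$ in $\mathcal X$, in particular nonempty, and each of its elements is a minimal homeomorphism with linear part $L$.
\end{proof}

No bound on the size of $h_k$ was needed in this argument; only $h_kFh_k^{-1}$ has to converge. The maps $h$ that we construct move points far.

\section{A model case}\label{sec:model}

The smallest matrix that satisfies (i) and (ii) and is not unipotent has $n=2$; take $L=\operatorname{diag}(1,-1)$, so that $F(x,y)=(x+\alpha,-y)$. We prove Proposition~\ref{prop:key} for this $F$ with a map of the form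
\[
h(x,y)=(x,\,y+g(x)),\qquad g:T^1\to\mathbb R\ \text{continuous}.
\]
Such an $h$ is a homeomorphism homotopic to the identity. Since $hF(x,y)=(x+\alpha,-y+g(x+\alpha))$ and $Fh(x,y)=(x+\alpha,-y-g(x))$, condition (a) follows from $|g(x+\alpha)+g(x)|\le\varepsilon$.

Let $U\supset V\times W$, with $V$ an open arc and $W$ the open ball of radius $r$ about $w_0\in T^1$. Cut the fiber circle into closed arcs $C_1,\dots,C_M$ of length less than $r$, and fix an integer $m\ge1/\varepsilon$. The plan is to reserve for each arc $C_i$ a time $N_i$ at which it is translated into $W$, to switch the translation on during the $m$ steps before $N_i$, and to switch it off during the $m$ steps after. Choose integers $N_1<\dots<N_M$ with $N_{i+1}-N_i>2m$ and $N_i\alpha\in V$. Choose a closed arc $I$ about $0$ so short that the arcs $I+k\alpha$, $N_1-m\le k\le N_M+m$, are pairwise disjoint and $I+N_i\alpha\subset V$. Let $I^0\subset\operatorname{int}I$ be a closed arc with nonempty interior and $\sigma:I\to[0,1]$ a continuous function that is $1$ on $I^0$ and $0$ at the endpoints of $I$. Choose $c_i\in[0,1)$ with $w_0-c_i\in(-1)^{N_i}C_i$,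 and put
\[
v^i_j=\max\bigl(0,1-|j|/m\bigr)(-1)^jc_i,\qquad g\bigl(x+(N_i+j)\alpha\bigr)=\sigma(x)\,v^i_j\quad(x\in I,\ |j|\le m),
\]
with $g=0$ off these arcs.

For (a), note that $|v^i_{j+1}+v^i_j|\le c_i/m\le\varepsilon$. If $x_1=x+(N_i+j)\alpha$ with $x\in I$ and $-m\le j<m$, then $|g(x_1+\alpha)+g(x_1)|=\sigma(x)|v^i_{j+1}+v^i_j|\le\varepsilon$. For any other $x_1$, the point $x_1$ is off the arcs or on an arc with $j=m$, and $x_1+\alpha$ is off the arcs or on an arc with $j=-m$; since $v^i_{\pm m}=0$, both values of $g$ vanish.

For (b), every $F$-orbit contains a point $(x,y)$ with $x\in I^0$, because $\alpha$ is irrational. Say $y\in C_i$. Then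
\[
hF^{N_i}(x,y)=\bigl(x+N_i\alpha,\ (-1)^{N_i}y+c_i\bigr),
\]
and $(-1)^{N_i}y+c_i$ and $w_0$ both lie in the arc $(-1)^{N_i}C_i+c_i$ of length less than $r$. So $hF^{N_i}(x,y)\in V\times W$.

\subsection*{What changes in general} The argument used three times that $A=-1$ is an isometry.

First, every $c\in\mathbb R$ was available as a translation vector. In general the sequence $(v_j)$ must satisfy $|v_{j+1}-Av_j|\le\varepsilon$ and return to $0$, and an expanding direction forbids this: if $v_{j+1}\ge\lambda v_j-\varepsilon$ in $\mathbb R$ with $\lambda>1$, then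
\[
v_{j+1}-\frac{\varepsilon}{\lambda-1}\ge\lambda\Bigl(v_j-\frac{\varepsilon}{\lambda-1}\Bigr),
\]
so a sequence with $v_0>\varepsilon/(\lambda-1)$ never returns to $0$. We therefore restrict $c$ to the spectral subspace $E$ for the unit circle, and need $E$ to be dense in $T^d$ (Lemma~\ref{lem:dense}).

Second, the linear cutoff worked because $(A^jc)$ was bounded. On $E$ there may be Jordan blocks, and another argument is needed (Lemma~\ref{lem:steer}).

Third, the arcs $C_i$ were chosen \emph{before} the times $N_i$, because $A^{N_i}C_i$ has the same length as $C_i$. Take $A=S$ instead and cut $T^4$ into cubes. For $A^{N}C$ to have diameter less than a small $r$, the side of $C$ must be at most a constant times $r\lambda^{-|N|}$. If every cube has its own time, the total volume of the cubes is at most a constant times $r^4\sum_{N\in\mathbb Z}\lambda^{-4|N|}$, which is less than $1$ for small $r$, so they do not cover $T^4$. Many cubes must share one time, each with its own translation vector. Section~\ref{sec:tower} explains how to do this with a homeomorphism.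

\section{The central subspace}\label{sec:central}

Let $E\subset\mathbb R^d$ be the spectral subspace of $A$ for the unit circle. Then $AE=E$, and $E\ne0$ because $d\ge1$ and $\chi_A$ has a root of modulus $1$. The following lemma is the place where the full strength of (ii) enters the construction.

\begin{lemma}\label{lem:dense}
The image of $E$ in $T^d$ is dense.
\end{lemma}

\begin{proof}
We use the standard fact that a proper closed subgroup of $T^d$ lies in the kernel of a nontrivial character $y\mapsto e^{2\pi i\,wy}$, where $w\ne0$ is an integral row vector. If the image of $E$ is not dense, its closure is such a subgroup, so $wE\subset\mathbb Z$ for some $w\neq0$, and $wE=0$ because $wE$ is a subspace of $\mathbb R$. Thus the space $W$ of rational row vectors vanishing on $E$ is nonzero. It is invariant under right multiplication by $A$, since $AE=E$. The characteristic polynomial of this action on $W$ is a nonconstant rational factor of $\chi_A$, so it is divisible by an irreducible factor of $\chi_A$ and has a root $\zeta$ with $|\zeta|=1$. Let $w'\neq0$ be a row vector in the complex span of $W$ with $w'A=\zeta w'$.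 It vanishes on $E\otimes\mathbb C$, that is, on the generalized eigenspaces of $A$ for eigenvalues of modulus $1$. It vanishes on the others too: if $(A-\mu)^dv=0$ with $|\mu|\ne1$, then $0=w'(A-\mu)^dv=(\zeta-\mu)^dw'v$. Hence $w'=0$, a contradiction.
\end{proof}

For $A=S$, the space $E$ is a plane in $\mathbb R^4$ on which $S$ has the eigenvalues $e^{\pm i\omega}$, and the lemma says that this plane winds densely in $T^4$. If instead $A$ is hyperbolic, then $E=0$ and nothing can be moved.

\begin{lemma}[steering]\label{lem:steer}
Given $R,\varepsilon>0$ there is $m\ge1$ such that for each $c\in E$ with $|c|\le R$ there are $v_j\in E$, $j\in\mathbb Z$, with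
\[
v_0=c,\qquad v_j=0\ \text{ for }|j|\ge m,\qquad |v_{j+1}-Av_j|\le\varepsilon\ \text{ for all }j.
\]
\end{lemma}

If $C=\sup_{j\in\mathbb Z}\|A^j|_E\|$ is finite, then $v_j=\max(0,1-|j|/m)A^jc$ satisfies $|v_{j+1}-Av_j|\le CR/m$, and any $m\ge CR/\varepsilon$ works. This covers Theorem~\ref{thm:example}, where $A=I_{n-5}\oplus S$ is diagonalizable over $\mathbb C$. In general no choice $v_j=t_jA^jc$ with scalars $t_0=1$, $t_m=0$ will do: it requires $|t_{j}-t_{j-1}|\,|A^{j}c|\le\varepsilon$, hence $1\le\varepsilon\sum_{j\ge1}|A^jc|^{-1}$, which fails for small $\varepsilon$ when $|A^jc|$ grows quadratically, as it does for suitable $c$ in a Jordan block of size $3$. The corrections $v_{j+1}-Av_j$ must be allowed to point in all directions of $E$. The set of vectors reachable by such corrections is convex, and a separation argument shows that it is everything.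

\begin{lemma}\label{lem:reach}
Let $G$ be a linear automorphism of $E$ all of whose eigenvalues have modulus $1$, and let $R',\varepsilon>0$. For all large $m$, the ball of radius $R'$ about $0$ in $E$ is contained in
\[
K_m=\Bigl\{\sum_{k=0}^{m-1}G^ku_k:\ u_k\in E,\ |u_k|\le\varepsilon\Bigr\}.
\]
\end{lemma}

\begin{proof}
The sets $K_m$ are convex and increase with $m$ (take $u_m=0$), so $K=\bigcup_mK_m$ is convex. Suppose $x_0\in E\setminus K$. In finite dimension, a point outside a nonempty convex set, closed or not, can be weakly separated from it: there is a linear functional $f\neq0$ on $E$ with $f\le f(x_0)$ on $K$. The $u_k$ vary independently, so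
\[
\varepsilon\sum_{k=0}^{m-1}\|f\circ G^k\|=\sup_{K_m}f\le f(x_0)\qquad\text{for all }m,
\]
and therefore $f\circ G^k\to0$. Let $\Phi(g)=g\circ G$ on the dual space $E^*$; it has the same eigenvalues as $G$. The span $Y$ of the functionals $\Phi^kf$, $k\ge0$, is nonzero and $\Phi$-invariant, and $\Phi^j(\Phi^kf)\to0$ as $j\to\infty$ for each $k$. So $(\Phi|_Y)^j\to0$ and $|\det\Phi|_Y|^j\to0$, whereas $|\det\Phi|_Y|=1$. Hence $K=E$.

The ball of radius $R'$ lies in a cube, which is the convex hull of its finitely many vertices. All vertices lie in $K_m$ for large $m$, and $K_m$ is convex.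
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:steer}]
Take $m$ that works in Lemma~\ref{lem:reach} both for $G=A|_E$ with $R'=R$ and for $G=A^{-1}|_E$ with $R'=\|A\|R$. Let $c\in E$, $|c|\le R$.

\emph{Forward.} Write $-Ac=\sum_{k=1}^{m}A^{-(k-1)}u_k$ with $|u_k|\le\varepsilon$, so that $c+\sum_{k=1}^mA^{-k}u_k=0$. Put $v_0=c$ and $v_j=Av_{j-1}+u_j$ for $1\le j\le m$. Then $v_j=A^j\bigl(c+\sum_{k=1}^jA^{-k}u_k\bigr)$ by induction, and $v_m=0$.

\emph{Backward.} Write $c=\sum_{k=0}^{m-1}A^ku'_k$ with $|u'_k|\le\varepsilon$, and put $v_{-j}=\sum_{k=j}^{m-1}A^{k-j}u'_k$ for $0\le j\le m$. Then $v_0=c$, $v_{-m}=0$, and $v_{-j}-Av_{-j-1}=u'_j$ for $0\le j<m$.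

Put $v_j=0$ for $|j|>m$.
\end{proof}

\section{Construction of the conjugacy}\label{sec:tower}

We prove Proposition~\ref{prop:key}. As in the model case, $h$ is supported on a tower $F^k(I\times T^d)$ over a short arc $I$. Two devices allow many small cubes to share one time.

\emph{Sliding.} Cubes that share a time cannot all be translated into a small ball $W$ inside one fiber by an injective map, once their total volume exceeds that of $W$: both $A$ and translations preserve volume. There is room in the base direction. We first slide the cubes horizontally so that they lie over disjoint subarcs of $I$, and then translate each fiber as a whole by a vector that depends only on its base point (Figure~\ref{fig:slide}). The slide moves points by at most the length of $I$, which is chosen after the times, so it can be switched on and off abruptly at a cost below $\varepsilon$.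

\emph{Coloring.} A continuous slide can separate only disjoint cubes. We therefore color the cubes with $2^d$ colors so that cubes of one color are disjoint, and give each color its own time. The number of colors does not depend on the size of the cubes, so the times can be fixed first and the cubes afterwards.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \X in {0,4.5,9} \draw (\X,0) rectangle (\X+3,3);
\draw[dashed] (1.1,0)--(1.1,3) (1.9,0)--(1.9,3);
\foreach \Y in {0,1,2} \fill[gray!70] (1.1,\Y) rectangle (1.9,\Y+0.5);
\node[below] at (1.5,0) {$I^0$};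
\foreach \X in {4.8,5.3,5.75,6.25,6.7,7.2} \draw[dashed] (\X,0)--(\X,3);
\foreach \X/\Y in {4.8/0,5.75/1,6.7/2} \fill[gray!70] (\X,\Y) rectangle (\X+0.5,\Y+0.5);
\node[below] at (5.05,0) {$J_0$};
\node[below] at (6,0) {$J_2$};
\node[below] at (6.95,0) {$J_4$};
\draw[dotted,thick] (9,1.45)--(12,1.45) (9,2.25)--(12,2.25);
\foreach \X in {9.3,10.25,11.2} \fill[gray!70] (\X,1.6) rectangle (\X+0.5,2.1);
\node[right] at (12,1.85) {$W$};
\node[below] at (10.5,0) {$I+N_i\alpha\subset V$};
\draw[->] (3.2,1.5)--(4.3,1.5) node[midway,above] {slide};
\draw[->] (7.7,1.5)--(8.8,1.5) node[midway,above] {shift};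
\end{tikzpicture}
\caption{The construction for one color $i$, drawn for $d=1$ and $F(x,y)=(x+\alpha,y)$. Each square has an arc of the base horizontally and the fiber circle vertically. Left: the circle is cut into six arcs $C_0,\dots,C_5$, and the cells $I^0\times C_\nu$ with $\nu$ even are shaded. Middle: a horizontal slide moves them over disjoint subarcs $J_\nu$ of $I$. Right: after applying $F^{N_i}$, a vertical translation of each fiber, by an amount depending only on the base point, moves all three cells into $V\times W$.}
\label{fig:slide}
\end{figure}

\subsection*{Choices} The order matters: each item depends only on the earlier ones.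

\begin{enumerate}
\item \emph{The target.} Choose $V\times W\subset U$, with $V\subset T^1$ an open arc and $W\subset T^d$ the open ball of radius $2r$ about a point $w_0$.
\item \emph{The size of the translations.} Choose $R$ such that the image of $\{c\in E:|c|\le R\}$ in $T^d$ meets every open ball of radius $r$. To find $R$, cover $T^d$ by finitely many open balls of radius $r/2$. By Lemma~\ref{lem:dense} each contains the image of a point of $E$; let $R$ bound the norms of these points. An open ball of radius $r$ contains any of the small balls that contains its center.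
\item \emph{The steering time.} Let $m$ be given by Lemma~\ref{lem:steer} for $R$ and $\varepsilon$.
\item \emph{The times.} Let $Q=2^d$ and choose integers $N_1<\dots<N_Q$ with $N_{i+1}-N_i\ge2m+2$ and $N_i\alpha\in V$; this is possible since the multiples $N\alpha$ with $N$ above any bound are dense in $T^1$. Let $\mathcal K$ be the set of integers $k$ with $N_1-m\le k\le N_Q+m+1$.
\item \emph{The arc.} Choose a closed arc $I$ with $0$ in its interior, identified with an interval of $\mathbb R$ of length $|I|$, so short that the arcs $I+k\alpha$, $k\in\mathcal K$, are pairwise disjoint (the points $k\alpha$ are distinct), $I+N_i\alpha\subset V$ for all $i$, and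
\begin{equation}\label{eq:short}
\|L^k\|\,|I|\le\varepsilon\quad(k\in\mathcal K),\qquad \|L^{N_i}\|\,|I|<r/2\quad(1\le i\le Q).
\end{equation}
Fix a closed arc $I^0\subset\operatorname{int}I$ with nonempty interior.
\item \emph{The cubes.} Choose an integer $\kappa\geq1$ with $\|L^{N_i}\|\sqrt d/(2\kappa)<r/2$ for all $i$. For $\nu\in(\mathbb Z/2\kappa\mathbb Z)^d$ let $C_\nu\subset T^d$ be the closed cube $\prod_{l=1}^d[\nu_l/2\kappa,(\nu_l+1)/2\kappa]$. These cubes cover $T^d$. The \emph{color} of $\nu$ is its image in $(\mathbb Z/2\mathbb Z)^d$. Number the colors $1,\dots,Q$, and let $\mathcal N_i$ be the set of $\nu$ of color $i$.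
\end{enumerate}

Distinct cubes of the same color are disjoint. Indeed, if $\nu\ne\nu'$ have the same color, then $\nu_l-\nu'_l$ is a nonzero even residue modulo $2\kappa$ for some $l$, while the $l$-th sides of the two cubes meet only if $\nu_l-\nu_l'\in\{0,\pm1\}$.

\begin{enumerate}
\item[(7)] \emph{Cutoffs in the fiber.} Choose continuous $\beta_\nu:T^d\to[0,1]$ with $\beta_\nu=1$ on $C_\nu$, such that for each $i$ the supports of the $\beta_\nu$, $\nu\in\mathcal N_i$, are pairwise disjoint.
\item[(8)] \emph{Columns.} Choose pairwise disjoint closed arcs $J_\nu\subset\operatorname{int}I$ with nonempty interior, continuous $\sigma_\nu:I\to[0,1]$ with $\sigma_\nu=1$ on $J_\nu$ and pairwise disjoint supports in $\operatorname{int}I$, and increasing piecewise linear homeomorphisms $\theta_\nu:I\to I$ with $\theta_\nu(I^0)=J_\nu$. Each $\theta_\nu$ fixes the endpoints of $I$.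
\item[(9)] \emph{Translation vectors.} Let $\nu\in\mathcal N_i$. Two points of $J_\nu\times C_\nu$ differ by a vector of norm at most $|I|+\sqrt d/(2\kappa)$, so by \eqref{eq:affine}, \eqref{eq:short} and (6) the set $F^{N_i}(J_\nu\times C_\nu)$ has diameter less than $r$, and so has its projection to $T^d$. Pick $y_\nu$ in this projection. By (2), applied to the ball of radius $r$ about $w_0-y_\nu$, there is $c_\nu\in E$ with $|c_\nu|\le R$ and $\rho(y_\nu+c_\nu,w_0)<r$. Every $y$ in the projection then has $\rho(y+c_\nu,w_0)<2r$, and $J_\nu+N_i\alpha\subset V$, so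
\begin{equation}\label{eq:hit}
F^{N_i}(J_\nu\times C_\nu)+(0,c_\nu)\subset V\times W\subset U .
\end{equation}
Let $(v^\nu_j)_{j\in\mathbb Z}$ be the sequence given by Lemma~\ref{lem:steer} for $c=c_\nu$.
\end{enumerate}

\subsection*{Definition of $h$} Let $D=I\times T^d$, so that $F^kD=(I+k\alpha)\times T^d$. The \emph{levels} $F^kD$, $k\in\mathcal K$, are closed and pairwise disjoint. For a color $i$ define the \emph{slide} $a_i:D\to D$ by
\[
a_i(p)=p+(\delta_i(p),0),\qquad \delta_i(x,y)=\sum_{\nu\in\mathcal N_i}\beta_\nu(y)\bigl(\theta_\nu(x)-x\bigr).
\]
For fixed $y$ at most one term is nonzero, so $x\mapsto x+\delta_i(x,y)$ has the form $(1-\beta)x+\beta\theta_\nu(x)$ with $0\le\beta\le1$. This is a strictly increasing continuous map of $I$ fixing the endpoints, hence a bijection of $I$. So $a_i$ is a continuous bijection of a compact space, hence a homeomorphism; moreover $\delta_i=0$ on $\partial I\times T^d$ and $|\delta_i|\le|I|$. For $|j|\le m$ define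
\[
g_{i,j}:I\to E,\qquad g_{i,j}(x')=\sum_{\nu\in\mathcal N_i}\sigma_\nu(x')\,v^\nu_j .
\]
For each $x'$ at most one term is nonzero; $g_{i,j}$ vanishes on $\partial I$; and $g_{i,\pm m}=0$.

Let $\Omega$ be the union of the levels $F^{N_i+j}D$, $1\le i\le Q$, $|j|\le m$; the integers $N_i+j$ are distinct elements of $\mathcal K$. For $p\in D$ with $a_i(p)=(x',y)$ and $|j|\le m$ set
\begin{equation}\label{eq:h}
h\bigl(F^{N_i+j}(p)\bigr)=F^{N_i+j}(a_i(p))+\bigl(0,g_{i,j}(x')\bigr),
\end{equation}
and set $h=\mathrm{id}$ off $\Omega$.

On the level $F^kD$, $k=N_i+j$, the map $h$ is the homeomorphism $F^ka_iF^{-k}$ followed by the map $(x_1,y_1)\mapsto(x_1,\,y_1+g_{i,j}(x_1-k\alpha))$, which is a homeomorphism of the level because the translation depends only on the base coordinate. Both maps are the identity on the boundary $(\partial I+k\alpha)\times T^d$. So $h$ maps each of the finitely many levels in $\Omega$ homeomorphically onto itself and is the identity on the closure of $T^n\setminus\Omega$; it is a homeomorphism of $T^n$.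

By \eqref{eq:affine}, $h(z)=z+\eta(z)$, where $\eta=0$ off $\Omega$ and
\begin{equation}\label{eq:eta}
\eta\bigl(F^{N_i+j}(p)\bigr)=L^{N_i+j}\bigl(\delta_i(p),0\bigr)+\bigl(0,g_{i,j}(x')\bigr),\qquad (x',y)=a_i(p).
\end{equation}
The function $\eta:T^n\to\mathbb R^n$ is continuous on each level and vanishes on its boundary, so it is continuous, and $\mathrm{id}+t\eta$, $0\le t\le 1$, is a homotopy from the identity to $h$.

\subsection*{Proof of (a)} Since $hF(z)=F(z)+\eta(F(z))$ and $Fh(z)=F(z)+L\eta(z)$, it suffices to show $|\eta(F(z))-L\eta(z)|\le\varepsilon$ for all $z$. There are four cases; $p$ denotes a point of $D$ and $a_i(p)=(x',y)$.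

\begin{enumerate}
\item[1.] \emph{$z=F^{N_i+j}(p)$ with $-m\le j<m$.} Then $F(z)=F^{N_i+j+1}(p)$, and \eqref{eq:eta} applies to both points with the same $p$. The terms coming from the slide cancel, and
\[
\eta(F(z))-L\eta(z)=\Bigl(0,\sum_{\nu\in\mathcal N_i}\sigma_\nu(x')\bigl(v^\nu_{j+1}-Av^\nu_j\bigr)\Bigr).
\]
At most one $\sigma_\nu(x')$ is nonzero, so the norm is at most $\varepsilon$ by Lemma~\ref{lem:steer}.
\item[2.] \emph{$z=F^{N_i+m}(p)$.} The point $F(z)$ lies in the level with index $k=N_i+m+1\in\mathcal K$. This index is not of the form $N_{i'}+j$ with $|j|\le m$, because $N_{i+1}-m\ge N_i+m+2$ when $i<Q$. The levels are disjoint, so $F(z)\notin\Omega$ and $\eta(F(z))=0$. As $g_{i,m}=0$, we have $L\eta(z)=L^{k}(\delta_i(p),0)$, of norm at most $\|L^k\|\,|I|\le\varepsilon$ by \eqref{eq:short}.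
\item[3.] \emph{$z\notin\Omega$ and $F(z)\in\Omega$.} Write $F(z)=F^{N_i+j}(p)$ with $|j|\le m$. If $j>-m$, then $z=F^{N_i+j-1}(p)\in\Omega$; so $j=-m$. Here $\eta(z)=0$, and since $g_{i,-m}=0$, $\eta(F(z))=L^{N_i-m}(\delta_i(p),0)$, of norm at most $\varepsilon$ by \eqref{eq:short}.
\item[4.] \emph{$z\notin\Omega$ and $F(z)\notin\Omega$.} Both terms vanish.
\end{enumerate}

\subsection*{Proof of (b)} Let $z\in T^n$. Since $\alpha$ is irrational and $I^0$ has nonempty interior, some point $p=(x,y)$ of the $F$-orbit of $z$ has $x\in I^0$. Choose $\nu$ with $y\in C_\nu$, and let $i$ be its color. Then $\beta_\nu(y)=1$ and the other $\beta_{\nu'}(y)$, $\nu'\in\mathcal N_i$, vanish, so $a_i(p)=(x',y)$ with $x'=\theta_\nu(x)\in J_\nu$. Hence $\sigma_\nu(x')=1$, the other $\sigma_{\nu'}(x')$ vanish, and $g_{i,0}(x')=v^\nu_0=c_\nu$. For $z'=F^{N_i}(p)$, formulas \eqref{eq:h} with $j=0$ and \eqref{eq:hit} give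
\[
h(z')=F^{N_i}(x',y)+(0,c_\nu)\in F^{N_i}(J_\nu\times C_\nu)+(0,c_\nu)\subset U .
\]
This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:class}, Theorem~\ref{thm:example} and Corollary~\ref{cor:five}. \qed

\begin{remark}
The expansion of $L$ enters the construction only through the finitely many norms $\|L^k\|$, $k\in\mathcal K$. They may be very large, but $\mathcal K$ is fixed in step (4), before the length of $I$ and the side of the cubes are chosen to compensate for them. If the image of $E$ were not dense, step (2) would fail for small $r$: the available translations would lie in a proper closed subgroup of $T^d$.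
\end{remark}

\begin{thebibliography}{9}

\bibitem{DU}
N.~M. Dos Santos and R.~Urz\'ua-Luz,
\emph{Minimal Homeomorphisms on Low-Dimension Tori},
arXiv:0711.0979 (2007).

\end{thebibliography}
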